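\title{A Polish group that embeds uniformly in $\ell_2$ but is not unitarily representable}

\begin{abstract}
A Polish group that is topologically isomorphic to a subgroup of a unitary group embeds uniformly in $\ell_2$. We show that the converse fails. For a countably infinite group $\Gamma$ with a proper length function we consider the Polish group $L_1(X,\Gamma)$ of integrable maps from a probability space to $\Gamma$. It contains copies of $\Gamma$ at arbitrarily small scales, and so turns large-scale properties of $\Gamma$ into uniform properties: for a suitable length, $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$ exactly when $\Gamma$ embeds coarsely in a Hilbert space, and it is unitarily representable exactly when $\Gamma$ is Haagerup. The group $\Gamma=SL_3(\mathbb Z)$ gives the counterexample. When $\Gamma$ has property (T) we determine the topology that unitary representations induce on $L_1(X,\Gamma)$, and we show that the converse does hold for amenable groups.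
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Topological groups are Hausdorff, $1$ is the identity element, and $V$ always denotes a neighborhood of $1$. The unitary group $U(H)$ of a complex Hilbert space $H$ carries the strong operator topology. It is a topological group, and the sets $\{u:\|u\xi_i-\xi_i\|<\varepsilon,\ 1\le i\le r\}$ form a base of neighborhoods of the identity operator $I$. A topological group $G$ is \emph{unitarily representable} if it is topologically isomorphic to a subgroup of some $U(H)$. A homomorphism $\pi:G\to U(H)$ is a topological isomorphism onto its image if and only if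
\begin{itemize}
\item[(R1)] $\pi(g)\xi\to\xi$ as $g\to1$, for every $\xi\in H$;
\item[(R2)] for every $V$ there are $\xi_1,\dots,\xi_r\in H$ and $\varepsilon>0$ such that $\max_i\|\pi(g)\xi_i-\xi_i\|<\varepsilon$ implies $g\in V$.
\end{itemize}
Condition (R1) alone says that $\pi$ is continuous.

The \emph{left uniformity} of $G$ has the basic entourages $\{(g,h):g^{-1}h\in V\}$. A map $\Phi$ from $G$ to a Hilbert space is a \emph{uniform embedding} if it is a uniform homeomorphism of $G$, with the left uniformity, onto its image; that is, if
\begin{itemize}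
\item[(U1)] for every $\varepsilon>0$ there is $V$ such that $g^{-1}h\in V$ implies $\|\Phi(g)-\Phi(h)\|<\varepsilon$;
\item[(U2)] for every $V$ there is $c>0$ such that $g^{-1}h\notin V$ implies $\|\Phi(g)-\Phi(h)\|\ge c$.
\end{itemize}
Whether $G$ embeds uniformly in $\ell_2$ does not change if the right uniformity is used, because $g\mapsto g^{-1}$ is a uniform isomorphism between the two.

The two notions meet in the orbit maps of a representation, for which $\|\pi(g)\xi-\pi(h)\xi\|=\|\pi(g^{-1}h)\xi-\xi\|$ depends only on $g^{-1}h$. Call a map $\Phi$ from a group to a Hilbert space \emph{invariant} if $\|\Phi(xg)-\Phi(xh)\|=\|\Phi(g)-\Phi(h)\|$ for all $x,g,h$. The following proposition is proved in Section~\ref{sec:kernels}.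

\begin{proposition}\label{prop:invariant}
\begin{itemize}
\item[(a)] A topological group with an invariant uniform embedding in a Hilbert space is unitarily representable.
\item[(b)] A unitarily representable Polish group has an invariant uniform embedding in $\ell_2$.
\end{itemize}
\end{proposition}

In particular, unitarily representable Polish groups embed uniformly in $\ell_2$. The following question about the converse comes from Galindo's paper \cite{Galindo}.

\medskip\noindent\textbf{Question.} If a (non-Abelian) Polish group embeds uniformly in $\ell_2$, must it be unitarily representable?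

\medskip
By Proposition~\ref{prop:invariant}, the question is whether a uniform embedding can always be traded for an invariant one. The first cases suggest that it can. A locally compact group is always unitarily representable: for the left regular representation $\lambda$ on $L_2$ of a left Haar measure $\nu$, and a compact neighborhood $W$ of $1$ with $WW^{-1}\subset V$, every $g\notin V$ has $gW\cap W=\emptyset$, so that $\|\lambda(g)\mathbf 1_W-\mathbf 1_W\|^2=2\nu(W)$ and (R2) holds. When an invariant mean is available, one can average the distances $\|\Phi(xg)-\Phi(xh)\|$ over $x$, and this gives a positive answer for amenable groups (the definition is recalled in Section~\ref{sec:amenable}).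

\begin{theorem}\label{thm:amenable}
If a topological group is amenable and embeds uniformly in a Hilbert space, then it is unitarily representable.
\end{theorem}

The Abelian case is due to Aharoni, Maurey and Mityagin. A counterexample must therefore be neither amenable nor locally compact.

\subsection*{The same question at large scales}

The reason to doubt a positive answer comes from discrete groups, where the same question can be asked about large distances in place of small ones. Let $\Gamma$ be a countably infinite group. A map $F$ from $\Gamma$ to a Hilbert space is a \emph{coarse embedding} if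
\begin{itemize}
\item[(C1)] $\sup_{x}\|F(x)-F(x\gamma)\|<\infty$ for each $\gamma\in\Gamma$;
\item[(C2)] the set $\{\gamma:\inf_x\|F(x)-F(x\gamma)\|\le R\}$ is finite for each $R$.
\end{itemize}
These conditions mirror (U1) and (U2): points that differ by a fixed element stay at bounded distance, and points at bounded distance differ by one of finitely many elements. The group $\Gamma$ is \emph{Haagerup} if it has an invariant coarse embedding; equivalently (Section~\ref{sec:kernels}), if it carries a conditionally negative definite function $\psi\ge0$ with all sets $\{\psi\le R\}$ finite.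

An obstruction to invariance is property (T). The group $\Gamma$ has \emph{property (T)} if there are a finite set $S\subset\Gamma$ and $\kappa>0$, a \emph{Kazhdan pair}, such that
\begin{equation}\label{eq:kazhdan}
\max_{s\in S}\|\sigma(s)\eta-\eta\|\ge\kappa\|\eta\|
\end{equation}
for every unitary representation $\sigma$ of $\Gamma$ and every vector $\eta$ orthogonal to all $\sigma(\Gamma)$-invariant vectors. The group $SL_3(\mathbb Z)$ has property (T), hence is not Haagerup (Remark~\ref{rem:TnotH}), and yet it embeds coarsely in a Hilbert space (Lemma~\ref{lem:SL3}). So at large scales the answer is no. Our task is to build a Polish group whose small scales reproduce the large scales of $\Gamma$.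

\subsection*{The groups $L_1(X,\Gamma)$ and the results}

A \emph{length} on $\Gamma$ is a function $|\cdot|:\Gamma\to[0,\infty)$ with $|\gamma^{-1}|=|\gamma|$, $|\gamma\eta|\le|\gamma|+|\eta|$, $|1|=0$ and $|\gamma|\ge1$ for $\gamma\ne1$, which is \emph{proper}: all balls $\{|\gamma|\le R\}$ are finite. Every countable group has a length: enumerate $\Gamma\setminus\{1\}$ as $g_1,g_2,\dots$, give $g_i^{\pm1}$ the weight $i$, and let $|\gamma|$ be the least total weight of a word representing $\gamma$. A ball of radius $R$ consists of words with at most $R$ letters from $\{g_i^{\pm1}:i\le R\}$, so it is finite.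

Throughout, $(X,\mu)$ is a standard probability space that contains measurable sets $A_n$ with $0<\mu(A_n)\to0$; we fix such sets. Examples are $X=\mathbb N$ with $\mu(\{n\})=2^{-n}$ and $X=[0,1]$ with Lebesgue measure. Let $L_0(X,\Gamma)$ be the group of measurable maps $X\to\Gamma$ modulo null sets, under pointwise multiplication, with the metric $d_0(f,h)=\mu(f\ne h)$. This metric is bi-invariant, and its topology is the topology of \emph{convergence in measure}. For a length on $\Gamma$ put
\[
L_1(X,\Gamma)=\Big\{f\in L_0(X,\Gamma):\int|f|\,d\mu<\infty\Big\},\qquad D(f,h)=\int|f(x)^{-1}h(x)|\,d\mu(x).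
\]
With the metric $D$ this is a Polish group (Proposition~\ref{prop:polish}). For a measurable set $A$ and $\gamma\in\Gamma$, let $\iota_A(\gamma)$ be the map equal to $\gamma$ on $A$ and to $1$ off $A$. Then $\iota_A:\Gamma\to L_1(X,\Gamma)$ is a homomorphism and
\begin{equation}\label{eq:scale}
D(\iota_A(\gamma),\iota_A(\eta))=\mu(A)\,|\gamma^{-1}\eta| .
\end{equation}
We write $\iota_n=\iota_{A_n}$. The subgroups $\iota_n(\Gamma)$ are copies of $\Gamma$ shrunk by factors that tend to $0$.

\begin{theorem}\label{thm:main}
For $\Gamma=SL_3(\mathbb Z)$ there is a length such that the Polish group $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$ but is not unitarily representable. For $X=[0,1]$ this group is moreover contractible.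
\end{theorem}

So the answer to the Question is no. The translation between the two scales is exact.

\begin{theorem}\label{thm:dictionary}
Let $\Gamma$ be a countably infinite group.
\begin{itemize}
\item[(a)] $\Gamma$ embeds coarsely in a Hilbert space if and only if $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$ for some length.
\item[(b)] $\Gamma$ is Haagerup if and only if $L_1(X,\Gamma)$ is unitarily representable for some length.
\item[(c)] Hence, if $\Gamma$ embeds coarsely in a Hilbert space but is not Haagerup, then for a suitable length $L_1(X,\Gamma)$ is a Polish group that embeds uniformly in $\ell_2$ and is not unitarily representable.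
\end{itemize}
\end{theorem}

Under property (T) we can say exactly how much of the topology the representations see.

\begin{theorem}\label{thm:allreps}
Let $\Gamma$ be a countably infinite group with property (T). For every length, each continuous unitary representation of $L_1(X,\Gamma)$ is continuous for the topology of convergence in measure and extends uniquely to a continuous unitary representation of $L_0(X,\Gamma)$. Moreover, $L_0(X,\Gamma)$ is unitarily representable. So the topology on $L_1(X,\Gamma)$ generated by all its continuous unitary representations is exactly that of convergence in measure, which is strictly coarser than the topology of $D$.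
\end{theorem}

Section~\ref{sec:model} works out the case $\Gamma=\mathbb Z$. A reader who wants only Theorem~\ref{thm:main} needs Sections~\ref{sec:kernels} and \ref{sec:polish}--\ref{sec:SL3}.

\section{A model case: $\Gamma=\mathbb Z$}\label{sec:model}

Let $X=\mathbb N$, $\mu(\{n\})=2^{-n}$, $A_n=\{n\}$, and let $\Gamma=\mathbb Z$ with the absolute value as length. Then $G=L_1(X,\mathbb Z)$ is the additive group of integer sequences $f$ with $\sum_n2^{-n}|f(n)|<\infty$, and $D(f,h)=\sum_n2^{-n}|f(n)-h(n)|$. The element $\iota_n(m)$ is the sequence with $m$ in position $n$ and $0$ elsewhere, and $\iota_n(\mathbb Z)$ is isometric to $2^{-n}\mathbb Z\subset\mathbb R$. For fixed $m$ we have $\iota_n(m)\to0$, while $\iota_n(2^n)$ stays at distance $1$ from $0$. What happens in $\mathbb Z$ at distance $2^n$ happens in $G$ at distance $1$.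

\emph{The embedding.} Define $F:\mathbb Z\to\ell_2(\mathbb Z)$ by $F(m)=\mathbf 1_{(-\infty,m]}-\mathbf 1_{(-\infty,0]}$. Then $F(m)-F(m')$ is, up to sign, the indicator of a set of $|m-m'|$ integers, so $\|F(m)-F(m')\|^2=|m-m'|$. Squared norms add in a Hilbert direct sum, so the map $\Phi(f)=(2^{-n/2}F(f(n)))_{n}$ satisfies
\[
\|\Phi(f)-\Phi(h)\|^2=\sum_n2^{-n}|f(n)-h(n)|=D(f,h).
\]
Thus $\Phi$ is a uniform embedding. What made this work is that the length is a \emph{squared} Hilbert distance. Here $F$ is invariant, hence so is $\Phi$, and $G$ is unitarily representable by Proposition~\ref{prop:invariant}(a).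

\emph{The test sequence.} A representation that satisfies (R2) cannot send the sequence $\iota_n(2^n)$ to operators that converge to $I$. One can see by hand how a representation of $G$ detects this sequence. The character $\chi(f)=\exp\big(i\sum_n2^{-n}f(n)\big)$ satisfies $|\chi(f)-1|\le D(f,0)$, so it is continuous, and
\[
\chi(\iota_n(m))=e^{im2^{-n}}\to1\quad\text{for each fixed }m,\qquad\chi(\iota_n(2^n))=e^{i}\ne1 .
\]
The representations $\chi\circ\iota_n$ of $\mathbb Z$ converge to the trivial one pointwise, as continuity of $\chi$ forces them to, but not uniformly: the generator moves the unit vector by about $2^{-n}$, and $2^n$ such moves add up. In particular \eqref{eq:kazhdan} fails for $\mathbb Z$ for every finite $S$ and $\kappa>0$.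

Property (T) forbids this accumulation: it turns convergence on the finite set $S$ into uniform convergence on $\Gamma$, and then no representation detects the test sequence (Proposition~\ref{prop:obstruction}). To get a counterexample we thus take $\Gamma$ with property (T) and look for a substitute for $F$. It cannot be invariant, but invariance was not needed for the uniform embedding. It is enough that $\|F(x)-F(y)\|^2$ be comparable to $|x^{-1}y|$, and since the length is ours to choose, any coarse embedding can be brought to this form (Lemma~\ref{lem:slow}).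

\section{Kernels and representations}\label{sec:kernels}

A complex Hilbert space is a real Hilbert space with the same norm, so the field of scalars plays no role for embeddings. A separable subset of a Hilbert space spans a separable closed subspace, so it is isometric to a subset of $\ell_2$.

Let $Y$ be a set. A real symmetric kernel $p:Y\times Y\to\mathbb R$ is \emph{positive definite} if $\sum_{i,j}c_ic_jp(y_i,y_j)\ge0$ for all finite families $y_i\in Y$, $c_i\in\mathbb R$. A real symmetric kernel $K$ with $K(y,y)=0$ is \emph{conditionally negative definite} (c.n.d.) if $\sum_{i,j}c_ic_jK(y_i,y_j)\le0$ whenever $\sum_ic_i=0$. A function $\psi$ on a group is positive definite, or c.n.d., if the kernel $\psi(x^{-1}y)$ is. A kernel on a group is \emph{left-invariant} if $K(zx,zy)=K(x,y)$, that is, if $K(x,y)=\psi(x^{-1}y)$ with $\psi=K(1,\cdot)$. We use the following facts, of which (K1) and (K2) are Schoenberg's theorem.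
\begin{itemize}
\item[(K1)] $K$ is c.n.d.\ if and only if $K(x,y)=\|F(x)-F(y)\|^2$ for some map $F$ into a Hilbert space. After a translation, $F$ vanishes at a prescribed point; if $Y$ is countable, $F$ may be taken with values in $\ell_2$.
\item[(K2)] $K$ is c.n.d.\ if and only if $e^{-tK}$ is positive definite for all $t>0$.
\item[(K3)] If $K$ is c.n.d.\ and $t>0$, then $1-e^{-tK}$ is c.n.d., and $0\le1-e^{-tK}\le\min(1,tK)$. Indeed, if $\sum c_i=0$, then $\sum c_ic_j(1-e^{-tK(y_i,y_j)})=-\sum c_ic_je^{-tK(y_i,y_j)}\le0$ by (K2).
\item[(K4)] A pointwise convergent sum of c.n.d.\ kernels is c.n.d. The kernel $\mathbf 1_{x\ne y}=\frac12\|\delta_x-\delta_y\|^2$, with $\delta_y$ the unit vectors of $\ell_2(Y)$, is c.n.d.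
\end{itemize}
Fact (K3) lets us truncate a Hilbert distance at any height without leaving the class of Hilbert distances; it is used in three proofs below.

By (K1), invariant maps $\Phi$ on a group and c.n.d.\ functions $\psi$ determine each other's distances through $\psi(g^{-1}h)=\|\Phi(g)-\Phi(h)\|^2$. For an invariant map on $\Gamma$, (C1) is automatic and (C2) says that the sets $\{\psi\le R^2\}$ are finite; this is the equivalence of the two definitions of Haagerup groups. For an invariant map on a topological group, (U1) and (U2) read
\begin{equation}\label{eq:psi}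
\psi(g)\to0\ \text{ as }g\to1,\qquad\inf_{g\notin V}\psi(g)>0\ \text{ for every }V.
\end{equation}

We also recall the \emph{GNS construction}. If $\varphi$ is a real positive definite function on a group $G$ with $\varphi(1)=1$, there are a complex Hilbert space $H$, a homomorphism $\pi:G\to U(H)$ and a unit vector $\xi$ such that $\pi(G)\xi$ spans a dense subspace and $\langle\pi(g)\xi,\xi\rangle=\varphi(g)$. Consequently
\begin{equation}\label{eq:gns}
\|\pi(g)\xi-\xi\|^2=2-2\varphi(g).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:invariant}]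
(a) Let $\psi$ be the c.n.d.\ function of the embedding; it satisfies \eqref{eq:psi}. By (K2), $\varphi=e^{-\psi}$ is positive definite. Let $(H,\pi,\xi)$ be its GNS triple. For fixed $h$, \eqref{eq:gns} gives
\[
\|\pi(g)\pi(h)\xi-\pi(h)\xi\|^2=\|\pi(h^{-1}gh)\xi-\xi\|^2=2-2e^{-\psi(h^{-1}gh)}\to0\qquad(g\to1).
\]
So (R1) holds on the dense span of $\pi(G)\xi$, and hence everywhere, since $\|\pi(g)-I\|\le2$. If $a=\inf_{g\notin V}\psi(g)>0$, then $\|\pi(g)\xi-\xi\|^2\ge2-2e^{-a}$ for $g\notin V$, which is (R2) with the single vector $\xi$.

(b) Let $\pi:G\to U(H)$ satisfy (R1) and (R2), and let $V_1,V_2,\dots$ be a base of neighborhoods of $1$. By (R2) there are finite sets $\Xi_j$ of vectors of norm at most $1$ and $\varepsilon_j>0$ such that $\max_{\xi\in\Xi_j}\|\pi(g)\xi-\xi\|<\varepsilon_j$ implies $g\in V_j$. List $\Xi_1,\Xi_2,\dots$ one after the other as a sequence $\xi_1,\xi_2,\dots$, and define $\Phi(g)=(2^{-i}\pi(g)\xi_i)_{i}\in H\oplus H\oplus\cdots$. Then $\|\Phi(g)-\Phi(h)\|^2=\psi(g^{-1}h)$ with $\psi(g)=\sum_i4^{-i}\|\pi(g)\xi_i-\xi_i\|^2$, so $\Phi$ is invariant. The series converges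 uniformly, since its terms are at most $4^{1-i}$, so $\psi$ is continuous and $\psi(1)=0$. If $\Xi_j\subset\{\xi_1,\dots,\xi_r\}$ and $g\notin V_j$, then $\psi(g)\ge4^{-r}\varepsilon_j^2$. Thus \eqref{eq:psi} holds. Finally $\Phi(G)$ is separable because $G$ is.
\end{proof}

\section{Amenable groups}\label{sec:amenable}

Let $C_r(G)$ be the space of bounded real functions $u$ on $G$ with $\sup_x|u(vx)-u(x)|\to0$ as $v\to1$, and $C_l(G)$ the space of those with $\sup_x|u(xv)-u(x)|\to0$ as $v\to1$. A \emph{mean} on such a space is a linear functional $m$ with $\inf u\le m(u)\le\sup u$. The group $G$ is \emph{amenable} if there is a mean on $C_r(G)$ invariant under the left translations $u\mapsto u(y\,\cdot)$. The map $u\mapsto\check u$, $\check u(x)=u(x^{-1})$, exchanges $C_r(G)$ and $C_l(G)$ and carries left translation by $y^{-1}$ to right translation by $y$. So an amenable group has a mean $m$ on $C_l(G)$ with $m(u(\cdot\,y))=m(u)$ for all $y$. We write $m_x\,u(x)$ for $m(u)$.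

\begin{proof}[Proof of Theorem~\ref{thm:amenable}]
Let $\Phi$ be a uniform embedding. A mean applies only to bounded functions, so we first truncate: by (K3),
\[
k(g,h)=1-\exp\big(-\|\Phi(g)-\Phi(h)\|^2\big)
\]
is a c.n.d.\ kernel with values in $[0,1]$. Fix $g,h$ and let $u(x)=k(xg,xh)$. The function $t\mapsto e^{-t^2}$ is $1$-Lipschitz on $[0,\infty)$, so
\[
|u(xv)-u(x)|\le\|\Phi(xvg)-\Phi(xg)\|+\|\Phi(xvh)-\Phi(xh)\|.
\]
Since $(xg)^{-1}(xvg)=g^{-1}vg$ and $(xh)^{-1}(xvh)=h^{-1}vh$ do not depend on $x$ and tend to $1$ as $v\to1$, (U1) shows that $u\in C_l(G)$. Hence $\bar k(g,h)=m_x\,k(xg,xh)$ is defined. It is symmetric with zero diagonal, and if $\sum c_i=0$, then $\sum c_ic_j\bar k(g_i,g_j)=m_x\sum c_ic_jk(xg_i,xg_j)\le0$; so $\bar k$ is c.n.d. Invariance of $m$ gives $\bar k(yg,yh)=m_x\,u(xy)=m_x\,u(x)=\bar k(g,h)$. Thus $\psi(g)=m_x\,k(x,xg)$ is a c.n.d.\ function on $G$.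

The bounds (U1) and (U2) are uniform in $x$, so they survive averaging. By (U1), $0\le\psi(g)\le\sup_xk(x,xg)\to0$ as $g\to1$. Given $V$ and $c$ as in (U2), $\psi(g)\ge\inf_xk(x,xg)\ge1-e^{-c^2}$ for $g\notin V$. So $\psi$ satisfies \eqref{eq:psi}, and Proposition~\ref{prop:invariant}(a) applies.
\end{proof}

It follows that the groups in Theorems~\ref{thm:main} and \ref{thm:dictionary}(c) are not amenable.

\section{$L_1(X,\Gamma)$ is a Polish group}\label{sec:polish}

The metric $D$ is left-invariant, but nothing makes it right-invariant when $\Gamma$ is not Abelian, so the continuity of the group operations needs an argument. It rests on the condition $|\gamma|\ge1$ for $\gamma\ne1$, which gives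
\begin{equation}\label{eq:measure}
\mu(f\ne h)\le D(f,h).
\end{equation}
An element close to $1$ therefore has small support, and conjugating it by a fixed $h$ costs only the integral of $|h|$ over that support.

Fix finite sets $E_1\subset E_2\subset\cdots$ with $1\in E_1$ and union $\Gamma$. The \emph{truncation} $f^{(k)}$ of $f\in L_0(X,\Gamma)$ equals $f$ where $f\in E_k$ and $1$ elsewhere. It is finite-valued, $\{f^{(k)}\ne1\}\subset\{f\ne1\}$, and, since the sets $\{f\notin E_k\}$ decrease to $\emptyset$,
\begin{equation}\label{eq:trunc}
d_0(f^{(k)},f)=\mu(f\notin E_k)\to0,\qquad D(f^{(k)},f)=\int_{\{f\notin E_k\}}|f|\,d\mu\to0\ \text{ if }f\in L_1(X,\Gamma).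
\end{equation}

\begin{proposition}\label{prop:polish}
For every length, $G=L_1(X,\Gamma)$ with the metric $D$ is a Polish group, and $D$ generates its left uniformity. For $X=[0,1]$ the group $G$ is contractible.
\end{proposition}

\begin{proof}
\emph{Group and metric.} The pointwise relations $|fh|\le|f|+|h|$ and $|f^{-1}|=|f|$ show that $G$ is a subgroup of $L_0(X,\Gamma)$ and that $D$ is finite, symmetric and satisfies the triangle inequality. By \eqref{eq:measure}, $D$ separates points. It is left-invariant because $(uf)^{-1}(uh)=f^{-1}h$.

\emph{Conjugation.} Fix $h\in G$. The map $h^{-1}uh$ equals $1$ where $u=1$, so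
\[
D(h^{-1}uh,1)\le\int_{\{u\ne1\}}(2|h|+|u|)\,d\mu=2\int_{\{u\ne1\}}|h|\,d\mu+D(u,1).
\]
By \eqref{eq:measure} and the absolute continuity of the integral of $|h|$, this tends to $0$ as $D(u,1)\to0$.

\emph{Group operations.} Let $f_k\to f$ and $h_k\to h$, and put $u_k=f_k^{-1}f$, so that $D(u_k,1)=D(f_k,f)\to0$. From $(f_kh_k)^{-1}fh=(h_k^{-1}h)(h^{-1}u_kh)$ we get $D(f_kh_k,fh)\le D(h_k,h)+D(h^{-1}u_kh,1)\to0$. From $f_kf^{-1}=fu_k^{-1}f^{-1}$ and $D(u_k^{-1},1)=D(u_k,1)$ we get $D(f_k^{-1},f^{-1})=D(fu_k^{-1}f^{-1},1)\to0$. So $G$ is a topological group. Since $D(f,h)=D(1,f^{-1}h)$, the metric $D$ generates the left uniformity.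

\emph{Completeness.} It suffices to find a limit for a sequence with $D(f_k,f_{k+1})\le2^{-k}$. By \eqref{eq:measure} and the Borel--Cantelli lemma, $f_k(x)$ is eventually constant for almost every $x$; let $f(x)$ be the eventual value. Then $|f_k^{-1}f|\le\sum_{j\ge k}|f_j^{-1}f_{j+1}|$ almost everywhere, so $\int|f_k^{-1}f|\,d\mu\le2^{1-k}$. Hence $f=f_1(f_1^{-1}f)\in G$ and $f_k\to f$.

\emph{Separability.} By \eqref{eq:trunc}, finite-valued maps are dense. Since $X$ is standard, there is a countable algebra $\mathcal A$ of measurable sets such that every measurable set is approximated in measure by members of $\mathcal A$. Let $f$ take the values $\gamma_1,\dots,\gamma_r$ on the sets $B_1,\dots,B_r$, and choose $B_i'\in\mathcal A$ with $\mu(B_i\triangle B_i')<\varepsilon$. Let $f'=\gamma_i$ on $B_i'\setminus\bigcup_{j<i}B_j'$ for $i<r$, and $f'=\gamma_r$ elsewhere. Then $f'=f$ off $\bigcup_i(B_i\triangle B_i')$, so $D(f,f')\le2r\varepsilon\max_i|\gamma_i|$. There are countably many finite-valued $\mathcal A$-measurable maps.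

\emph{Contractibility.} For $X=[0,1]$ let $\Theta(t,f)$ equal $f$ on $[0,t]$ and $1$ on $(t,1]$. Passing through $\Theta(s,f)$,
\[
D(\Theta(t,f),\Theta(s,h))\le\Big|\int_s^t|f(x)|\,dx\Big|+D(f,h),
\]
which tends to $0$ as $(s,h)\to(t,f)$. So $\Theta$ is continuous, $\Theta(0,f)=1$ and $\Theta(1,f)=f$.
\end{proof}

\section{Slow lengths and the uniform embedding}\label{sec:slow}

We want to embed $L_1(X,\Gamma)$ by $f\mapsto F\circ f$, as in Section~\ref{sec:model}. With $K(x,y)=\|F(x)-F(y)\|^2$, the squared distance between the images of $\iota_n(x)$ and $\iota_n(y)$ is $\mu(A_n)K(x,y)$, and by \eqref{eq:scale} it must be small exactly when $\mu(A_n)|x^{-1}y|$ is small, for all $n$ at once. A coarse embedding only traps $K$ between two functions of $|x^{-1}y|$ that tend to infinity and may be far apart. We need an upper and a lower bound of the same order.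

The remedy is to change both $F$ and the length. A truncated kernel $1-e^{-K/a}$ is nearly a step function of the distance in $\Gamma$: close to $0$ below one threshold, bounded below above a second one, and uncontrolled only in between. If the second threshold of each step is the first threshold of the next, a sum of such kernels counts the thresholds passed, with a bounded error. That count is itself a length as soon as the thresholds at least double.

\begin{lemma}\label{lem:slow}
Let $F$ be a coarse embedding of $\Gamma$ in a Hilbert space. There are a length $|\cdot|$ on $\Gamma$ and a map $F':\Gamma\to\ell_2$ with $F'(1)=0$ and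
\begin{equation}\label{eq:slow}
\tfrac12|x^{-1}y|\le\|F'(x)-F'(y)\|^2\le2|x^{-1}y|\qquad(x,y\in\Gamma).
\end{equation}
If $F$ is invariant, so is $F'$.
\end{lemma}

\begin{proof}
\emph{Thresholds.} Let $K(x,y)=\|F(x)-F(y)\|^2$, fix any length $|\cdot|_0$, and put
\[
\beta(m)=1+\sup\{K(x,y):|x^{-1}y|_0\le m\},\qquad\alpha(m)=\inf\{K(x,y):|x^{-1}y|_0\ge m\}.
\]
The number $\beta(m)$ is finite by (C1), because balls are finite. The function $\alpha$ is nondecreasing, and it tends to infinity: $\alpha(m)\ge R^2$ once $m$ exceeds the $|\cdot|_0$-length of every element of the finite set in (C2). Define inductively $m_1=1$, $a_k=2^k\beta(m_k)$, and $m_{k+1}\ge2m_k$ with $\alpha(m_{k+1})\ge a_k$. Then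
\begin{equation}\label{eq:steps}
|x^{-1}y|_0\le m_k\ \Rightarrow\ K(x,y)\le2^{-k}a_k,\qquad|x^{-1}y|_0\ge m_{k+1}\ \Rightarrow\ K(x,y)\ge a_k .
\end{equation}

\emph{The length.} Let $N(\gamma)=\#\{k:m_k<|\gamma|_0\}$. As $(m_k)$ increases to infinity, $m_k<|\gamma|_0$ holds exactly for $k\le N(\gamma)$. Put $|1|=0$ and $|\gamma|=N(\gamma)+1$ for $\gamma\ne1$. This function is symmetric and at least $1$ off the identity. It is proper, since $N(\gamma)<k$ implies $|\gamma|_0\le m_k$. For subadditivity, let $2\le k\le N(\gamma\eta)$. Then $2m_{k-1}\le m_k<|\gamma\eta|_0\le2\max(|\gamma|_0,|\eta|_0)$, so $k-1\le\max(N(\gamma),N(\eta))$. Hence $N(\gamma\eta)\le1+\max(N(\gamma),N(\eta))$, and for $\gamma,\eta\ne1$,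
\[
|\gamma\eta|\le2+\max(N(\gamma),N(\eta))\le(N(\gamma)+1)+(N(\eta)+1)=|\gamma|+|\eta|.
\]
If $\gamma=1$ or $\eta=1$, equality holds.

\emph{The kernel.} Let
\[
K'(x,y)=\mathbf 1_{x\ne y}+\sum_{k\ge1}\big(1-e^{-K(x,y)/a_k}\big).
\]
The first term keeps distinct points apart even where $K$ vanishes. Let $x\ne y$ and $N=N(x^{-1}y)$, so $|x^{-1}y|=N+1$. For $k>N$ we have $|x^{-1}y|_0\le m_k$, and by \eqref{eq:steps} and (K3) the $k$th term is at most $2^{-k}$; these terms sum to at most $1$. The other $N$ terms are at most $1$ each. So $K'(x,y)\le N+2\le2(N+1)$. If $N=0$, then $K'(x,y)\ge1\ge\frac12(N+1)$. If $N\ge1$, then $|x^{-1}y|_0>m_N\ge m_{k+1}$ for $k\le N-1$, so by \eqref{eq:steps} each of these terms is at least $1-e^{-1}\ge\frac12$, and $K'(x,y)\ge1+\frac12(N-1)=\frac12(N+1)$. By (K3) and (K4), $K'$ is c.n.d., and (K1) provides $F'$. If $K$ is left-invariant, then so is every term of $K'$.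
\end{proof}

\begin{example}
Let $F:\mathbb Z\to\mathbb R$ be the inclusion and $|\cdot|_0$ the absolute value. The kernel $K(x,y)=(x-y)^2$ is comparable to no length, since a length satisfies $|n|\le|n|_0\cdot|1|$. For integers $m\ge1$ we have $\beta(m)=1+m^2$ and $\alpha(m)=m^2$, and $m_{k+1}=2^km_k$ is admissible because $4^km_k^2\ge2^k(1+m_k^2)$. So $m_k=2^{k(k-1)/2}$, and for $|n|_0\ge2$ the new length is $N+1$, where $\frac12N(N-1)<\log_2|n|_0\le\frac12N(N+1)$. It grows like $\sqrt{2\log_2|n|_0}$, which explains the word ``slow.''
\end{example}

Linear bounds can be integrated.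

\begin{lemma}\label{lem:embed}
Let $F$ be a coarse embedding of $\Gamma$ in a Hilbert space, and give $\Gamma$ the length of Lemma~\ref{lem:slow}. Then $L_1(X,\Gamma)$ has a uniform embedding $\Phi$ in $\ell_2$. If $F$ is invariant, so is $\Phi$.
\end{lemma}

\begin{proof}
For $f\in L_1(X,\Gamma)$ the map $\Phi(f)=F'\circ f$ is measurable with countably many values, and $\|F'(f(x))\|^2\le2|f(x)|$ by \eqref{eq:slow} and $F'(1)=0$. So $\Phi(f)$ lies in the Hilbert space $L_2(X;\ell_2)$. Integrating \eqref{eq:slow},
\[
\tfrac12D(f,h)\le\|\Phi(f)-\Phi(h)\|^2=\int\|F'(f(x))-F'(h(x))\|^2\,d\mu(x)\le2D(f,h).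
\]
By Proposition~\ref{prop:polish}, $\Phi$ is a uniform embedding with separable image, which we move isometrically into $\ell_2$. If $F'$ is invariant, the integrand does not change when $f,h$ are replaced by $uf,uh$.
\end{proof}

\section{Property (T) and the example $SL_3(\mathbb Z)$}\label{sec:SL3}

\subsection*{The obstruction}

Let $(S,\kappa)$ be a Kazhdan pair for $\Gamma$, let $\sigma$ be a unitary representation of $\Gamma$, and write a vector as $\xi=\xi_0+\xi_1$ with $\xi_0$ invariant and $\xi_1$ orthogonal to the invariant vectors. Then $\sigma(\gamma)\xi-\xi=\sigma(\gamma)\xi_1-\xi_1$ for all $\gamma$, so \eqref{eq:kazhdan} gives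
\begin{equation}\label{eq:uniform}
\sup_{\gamma\in\Gamma}\|\sigma(\gamma)\xi-\xi\|\le2\|\xi_1\|\le\frac2\kappa\max_{s\in S}\|\sigma(s)\xi-\xi\|.
\end{equation}
The constant does not depend on $\sigma$, so we may apply \eqref{eq:uniform} to a sequence of representations.

\begin{proposition}\label{prop:obstruction}
If the countably infinite group $\Gamma$ has property (T), then $L_1(X,\Gamma)$ is not unitarily representable for any length.
\end{proposition}

\begin{proof}
Let $\pi:L_1(X,\Gamma)\to U(H)$ be a continuous homomorphism and $\xi\in H$. For each $s$ in the finite set $S$, $D(\iota_n(s),1)=\mu(A_n)|s|\to0$, so $\max_{s\in S}\|\pi(\iota_n(s))\xi-\xi\|\to0$. By \eqref{eq:uniform} for $\sigma=\pi\circ\iota_n$,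
\[
\sup_{\gamma\in\Gamma}\|\pi(\iota_n(\gamma))\xi-\xi\|\to0\qquad(n\to\infty).
\]
Since $\Gamma$ is infinite and balls are finite, there are $\gamma_n\in\Gamma$, chosen independently of $\pi$ and $\xi$, with $|\gamma_n|\ge1/\mu(A_n)$. Then $\pi(\iota_n(\gamma_n))\to I$ strongly, while $D(\iota_n(\gamma_n),1)\ge1$. So (R2) fails for the open unit ball $V$.
\end{proof}

\subsection*{The coarse embedding}

We look for Hilbert distances on $SL_3(\mathbb Z)$ that depend on $x^{-1}y$ only up to bounded error. The ambient group $SL_3(\mathbb R)$ is the product of an amenable subgroup $T$, which carries invariant distances, and a compact subgroup, which is invisible at large scales. So we project to $T$. The projection is not a homomorphism, and this is where invariance is lost. We use the theorem of Bekka, Cherix and Valette \cite{BCV}: a second countable, locally compact, amenable group has a continuous c.n.d.\ function $\psi$ that is proper, in the sense that all sets $\{\psi\le R\}$ are compact.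

\begin{lemma}\label{lem:SL3}
The group $\Gamma=SL_3(\mathbb Z)$ embeds coarsely in a Hilbert space.
\end{lemma}

This also follows from Guentner, Higson and Weinberger \cite{GHW}.

\begin{proof}
Let $T\subset SL_3(\mathbb R)$ be the closed subgroup of upper triangular matrices with positive diagonal, and $K_0=SO(3)$. By the Iwasawa decomposition (the Gram--Schmidt process applied to the rows, from the last to the first), every $\gamma\in SL_3(\mathbb R)$ is uniquely $\gamma=t(\gamma)k(\gamma)$ with $t(\gamma)\in T$ and $k(\gamma)\in K_0$. The group $T$ is solvable, hence amenable; let $\psi$ be a continuous proper c.n.d.\ function on $T$. By (K1), $\psi(s^{-1}t)=\|b(s)-b(t)\|^2$ for a map $b$ from $T$ to a Hilbert space. Put $F(\gamma)=b(t(\gamma))$ for $\gamma\in\Gamma$. Then $\|F(x)-F(y)\|^2=\psi(t(x)^{-1}t(y))$, and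
\[
x^{-1}y=k(x)^{-1}\,t(x)^{-1}t(y)\,k(y).
\]
If $x^{-1}y=\gamma$ is fixed, then $t(x)^{-1}t(y)$ lies in $K_0\gamma K_0\cap T$, a compact set that depends only on $\gamma$ and on which $\psi$ is bounded. This is (C1). If $\inf_x\|F(x)-F(x\gamma)\|\le R$, choose $x$ with $\|F(x)-F(x\gamma)\|\le R+1$. Then $t(x)^{-1}t(x\gamma)$ lies in the compact set $Q=\{\psi\le(R+1)^2\}$, so $\gamma\in K_0QK_0\cap\Gamma$, a set of integer matrices with bounded entries, which is finite. This is (C2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $\Gamma=SL_3(\mathbb Z)$ is countably infinite and has property (T) (Kazhdan, 1967; see \cite[Ch.~1]{BHV}). Give it the length that Lemma~\ref{lem:slow} attaches to the coarse embedding of Lemma~\ref{lem:SL3}. Then $L_1(X,\Gamma)$ is a Polish group, contractible for $X=[0,1]$, by Proposition~\ref{prop:polish}. It embeds uniformly in $\ell_2$ by Lemma~\ref{lem:embed} and is not unitarily representable by Proposition~\ref{prop:obstruction}.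
\end{proof}

\begin{remark}
Each ingredient of Proposition~\ref{prop:obstruction} is needed. Without property (T) it fails, by Section~\ref{sec:model}. Without the sets $A_n$ it fails: if $X$ consists of $r$ points of positive mass, then \eqref{eq:measure} shows that $L_1(X,\Gamma)=\Gamma^r$ is discrete, hence unitarily representable. Without an unbounded length it fails: if $|\gamma|$ is replaced by $\mathbf 1_{\gamma\ne1}$, then $D=d_0$ and the group is $L_0(X,\Gamma)$, which is unitarily representable by Theorem~\ref{thm:allreps}.
\end{remark}

\section{From $L_1(X,\Gamma)$ back to $\Gamma$}\label{sec:dictionary}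

Lemma~\ref{lem:embed} passes from large scales to small ones. For the converse, restrict a uniform embedding $\Phi$ of $L_1(X,\Gamma)$ to the copies $\iota_n(\Gamma)$. Each restriction sees one threshold in $\Gamma$: it is small on pairs at distance much less than $1/\mu(A_n)$ and bounded below on pairs at distance at least $1/\mu(A_n)$. Adding infinitely many restrictions gives a kernel that tends to infinity. For (C1) we must also bound the finitely many terms in which a given pair is not close, and about these (U1) says nothing; truncation by (K3) bounds each of them by $1$.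

\begin{lemma}\label{lem:back}
Let $\Gamma$ carry any length. If $L_1(X,\Gamma)$ has a uniform embedding $\Phi$ in a Hilbert space, then $\Gamma$ has a coarse embedding $F$ in a Hilbert space. If $\Phi$ is invariant, so is $F$.
\end{lemma}

\begin{proof}
Let $k(f,h)=1-\exp(-\|\Phi(f)-\Phi(h)\|^2)$, a c.n.d.\ kernel with values in $[0,1]$. By (U1), for each $j\ge1$ there is $\delta_j>0$ with $k(f,h)\le2^{-j}$ whenever $D(f,h)\le\delta_j$. By (U2), there is $c>0$ with $k(f,h)\ge c$ whenever $D(f,h)\ge1$. Choose $n_j$ with $j\,\mu(A_{n_j})\le\delta_j$, put $r_j=1/\mu(A_{n_j})$, and let $K_j(x,y)=k(\iota_{n_j}(x),\iota_{n_j}(y))$, a c.n.d.\ kernel on $\Gamma$. By \eqref{eq:scale},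
\[
|x^{-1}y|\le j\ \Rightarrow\ K_j(x,y)\le2^{-j},\qquad|x^{-1}y|\ge r_j\ \Rightarrow\ K_j(x,y)\ge c .
\]
Let $K=\sum_jK_j$ and let $m\ge1$ be an integer. If $|x^{-1}y|\le m$, then $K(x,y)\le m+\sum_{j>m}2^{-j}\le m+1$. So $K$ is finite, c.n.d.\ by (K4), and $K(x,y)=\|F(x)-F(y)\|^2$ for a map $F$ that satisfies (C1). If $|x^{-1}y|\ge\max_{j\le m}r_j$, then $K(x,y)\ge cm$. So for $cm>R^2$ the set in (C2) lies in the finite ball of radius $\max_{j\le m}r_j$. If $\Phi$ is invariant, then $k$ is left-invariant, and so is each $K_j$ because $\iota_{n_j}$ is a homomorphism.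
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dictionary}]
(a) This is Lemma~\ref{lem:embed} in one direction and Lemma~\ref{lem:back} in the other.

(b) If $\Gamma$ is Haagerup, Lemma~\ref{lem:embed} applied to an invariant coarse embedding gives a length and an invariant uniform embedding of $L_1(X,\Gamma)$, which is then unitarily representable by Proposition~\ref{prop:invariant}(a). Conversely, if the Polish group $L_1(X,\Gamma)$ is unitarily representable for some length, it has an invariant uniform embedding by Proposition~\ref{prop:invariant}(b), and Lemma~\ref{lem:back} gives an invariant coarse embedding of $\Gamma$.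

(c) By (a) there is a length for which $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$. By (b), since $\Gamma$ is not Haagerup, $L_1(X,\Gamma)$ is unitarily representable for no length.
\end{proof}

\begin{remark}\label{rem:TnotH}
An infinite group with property (T) is not Haagerup, so the first assertion of Theorem~\ref{thm:main} is a special case of (c). Indeed, let $\psi$ be a c.n.d.\ function on $\Gamma$. Applying \eqref{eq:gns} and \eqref{eq:uniform} to the GNS triple of $e^{-t\psi}$ gives $1-e^{-t\psi(\gamma)}\le4\kappa^{-2}\max_{s\in S}(1-e^{-t\psi(s)})$ for all $\gamma$. For small $t>0$ the right side is at most $\frac12$, so $\psi\le(\log2)/t$ on all of $\Gamma$, and this sublevel set is infinite.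
\end{remark}

\section{All unitary representations under property (T)}\label{sec:allreps}

The proof of Proposition~\ref{prop:obstruction} shows that $\pi(f)\xi$ is close to $\xi$ when $f$ has small support and takes \emph{one} nontrivial value, however long. Theorem~\ref{thm:allreps} asks the same for arbitrary $f$ with small support. If $f$ takes $k$ nontrivial values, it is a product of $k$ commuting elements $\iota_{B_i}(\gamma_i)$, and applying \eqref{eq:uniform} to each factor gives an error that is a sum of $k$ terms, with no control on $k$. To avoid this loss we restate property (T) as a norm bound for an averaging operator. The product of the $k$ averaging operators obeys the same bound as a single one, and it is itself an average of operators $\pi(g)$ with $g$ close to $1$.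

Enlarging $S$ and decreasing $\kappa$ preserve \eqref{eq:kazhdan}, so we assume $1\in S\ne\{1\}$ and $\kappa\le2$. Put
\[
\theta=1-\frac{2-\sqrt{4-\kappa^2}}{|S|}\in[0,1),\qquad M_\sigma=\frac1{|S|}\sum_{s\in S}\sigma(s),
\]
where $|S|$ is the cardinality of $S$ and $\sigma$ is a unitary representation of $\Gamma$. The operator $M_\sigma$ has norm at most $1$ and fixes invariant vectors.

\begin{lemma}\label{lem:gap}
If $\eta$ is orthogonal to the $\sigma(\Gamma)$-invariant vectors, then $\|M_\sigma\eta\|\le\theta\|\eta\|$.
\end{lemma}

\begin{proof}
Let $\|\eta\|=1$ and pick $s_0\in S$ with $\|\sigma(s_0)\eta-\eta\|\ge\kappa$; then $s_0\ne1$. The parallelogram law gives $\|\sigma(s_0)\eta+\eta\|^2=4-\|\sigma(s_0)\eta-\eta\|^2\le4-\kappa^2$. Grouping the terms $s=1$ and $s=s_0$, we get $|S|\cdot\|M_\sigma\eta\|\le\sqrt{4-\kappa^2}+|S|-2=|S|\,\theta$.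
\end{proof}

\begin{lemma}\label{lem:support}
Let $\pi$ be a continuous unitary representation of $G=L_1(X,\Gamma)$ on $H$, let $\xi\in H$, and let $\varepsilon,\delta>0$ be such that $D(g,1)\le\delta$ implies $\|\pi(g)\xi-\xi\|\le\varepsilon$. Put $C=\max_{s\in S}|s|\ge1$. If $f\in G$ and $\mu(f\ne1)\le\delta/C$, then $\|\pi(f)\xi-\xi\|\le2\varepsilon/(1-\theta)$.
\end{lemma}

\begin{proof}
The truncations $f^{(k)}$ have supports inside $\{f\ne1\}$ and converge to $f$ in $D$ by \eqref{eq:trunc}. As $\pi$ is continuous, we may assume that $f$ is finite-valued. Let $\gamma_1,\dots,\gamma_k$ be its distinct values other than $1$, taken on the disjoint sets $B_1,\dots,B_k$; if there are none, there is nothing to prove. Let $\sigma_i=\pi\circ\iota_{B_i}$, let $P_i$ be the orthogonal projection onto the $\sigma_i(\Gamma)$-invariant vectors, $M_i=M_{\sigma_i}$, and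
\[
P=P_1\cdots P_k,\qquad M=M_1\cdots M_k .
\]

\emph{Commutation.} For $i\ne j$ the sets $B_i,B_j$ are disjoint, so $\sigma_i(\gamma)$ commutes with $\sigma_j(\eta)$. Hence the unitary group $\sigma_j(\Gamma)$ preserves $P_iH$ and its orthogonal complement; this also holds for $j=i$. So $P_i$ commutes with every $\sigma_j(\eta)$ and with every $M_j$. In turn $P_i$ maps $P_jH$ into itself and is self-adjoint, so it commutes with $P_j$. Thus $P$ is the projection onto $\bigcap_iP_iH$, and $MP=P$.

\emph{$M$ almost fixes $\xi$.} Expanding the product, $M$ is the average over $(s_1,\dots,s_k)\in S^k$ of the operators $\pi(g)$, $g=\iota_{B_1}(s_1)\cdots\iota_{B_k}(s_k)$. Each such $g$ has $D(g,1)=\sum_i\mu(B_i)|s_i|\le C\mu(f\ne1)\le\delta$. Hence $\|M\xi-\xi\|\le\varepsilon$.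

\emph{$M$ contracts $(I-P)H$.} The operators $Q_i=P_1\cdots P_{i-1}(I-P_i)$, $1\le i\le k$, are projections that commute with every $M_j$. They are mutually orthogonal, since $Q_iQ_j$ contains the factor $(I-P_i)P_i=0$ for $i<j$, and their sum telescopes to $I-P$. For $\eta\in Q_iH\subset(I-P_i)H$, Lemma~\ref{lem:gap} and $\|M_j\|\le1$ give $\|M\eta\|\le\|M_i\eta\|\le\theta\|\eta\|$, because the $M_j$ commute. The subspaces $Q_iH$ are orthogonal and $M$-invariant, so $\|M\eta\|\le\theta\|\eta\|$ for all $\eta\in(I-P)H$.

\emph{Conclusion.} Since $(I-M)P=0$,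
\[
\varepsilon\ge\|(I-M)\xi\|=\|(I-M)(I-P)\xi\|\ge(1-\theta)\|(I-P)\xi\|.
\]
The operator $\pi(f)=\sigma_1(\gamma_1)\cdots\sigma_k(\gamma_k)$ fixes $P\xi$, so $\|\pi(f)\xi-\xi\|\le2\|(I-P)\xi\|\le2\varepsilon/(1-\theta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:allreps}]
Write $G=L_1(X,\Gamma)$ and $G_0=L_0(X,\Gamma)$. The metric $d_0$ is bi-invariant, so $G_0$ is a topological group whose left uniformity is generated by $d_0$, and $G$ is dense in $G_0$ by \eqref{eq:trunc}.

\emph{Continuity and extension.} Let $\pi$ be a continuous unitary representation of $G$ on $H$. Since $\|\pi(f)\xi-\pi(h)\xi\|=\|\pi(h^{-1}f)\xi-\xi\|$ and $\mu(h^{-1}f\ne1)=d_0(f,h)$, Lemma~\ref{lem:support} shows that each map $f\mapsto\pi(f)\xi$ is uniformly continuous for $d_0$. As $H$ is complete, it extends uniquely to a continuous map $f\mapsto\tilde\pi(f)\xi$ on $G_0$. If $f_k\in G$ and $d_0(f_k,f)\to0$, then $\tilde\pi(f)$ is the strong limit of the unitaries $\pi(f_k)$, hence a linear isometry. If also $h_k\in G$ and $d_0(h_k,h)\to0$, then $d_0(f_kh_k,fh)\to0$ and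
\[
\|\pi(f_k)\pi(h_k)\xi-\tilde\pi(f)\tilde\pi(h)\xi\|\le\|\pi(h_k)\xi-\tilde\pi(h)\xi\|+\|(\pi(f_k)-\tilde\pi(f))\tilde\pi(h)\xi\|\to0 .
\]
So $\tilde\pi(fh)=\tilde\pi(f)\tilde\pi(h)$. In particular $\tilde\pi(f)$ has the inverse $\tilde\pi(f^{-1})$ and is unitary.

\emph{$G_0$ is unitarily representable.} This step does not use property (T). Define $\Phi_0:G_0\to L_2(X;\ell_2(\Gamma))$ by $\Phi_0(f)(x)=\delta_{f(x)}$. Then $\|\Phi_0(f)-\Phi_0(h)\|^2=2d_0(f,h)$, so $\Phi_0$ is an invariant uniform embedding, and Proposition~\ref{prop:invariant}(a) gives a topological isomorphism $\rho$ of $G_0$ onto a subgroup of a unitary group.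

\emph{The generated topology.} Let $\tau$ be the coarsest topology on $G$ for which all $D$-continuous unitary representations are continuous. By the first step, $\tau$ is contained in the topology of $d_0$. The restriction of $\rho$ to $G$ is $D$-continuous by \eqref{eq:measure}, and it alone generates the topology of $d_0$. So the two topologies coincide. The topology of $d_0$ is coarser than that of $D$ by \eqref{eq:measure}, and strictly so: if $|\gamma_n|\ge1/\mu(A_n)$, then $d_0(\iota_n(\gamma_n),1)=\mu(A_n)\to0$ while $D(\iota_n(\gamma_n),1)\ge1$.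
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCV} Bekka, Cherix and Valette, \emph{Proper affine isometric actions of amenable groups}, 1995.

\bibitem{BHV} Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Galindo} Jorge Galindo, \emph{On unitary representability of topological groups}, arXiv:math/0607193 (2006).

\bibitem{GHW} Guentner, Higson and Weinberger, Publ. IH\'ES 101 (2005).

\end{thebibliography}
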